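\title{Push-out iterations and the space $C[0,\omega_2]$}

\begin{abstract}
A Boolean algebra or a Banach space is tightly $\sigma$-filtered if it is built by a transfinite sequence of push-outs with countable, respectively separable, pieces. When $\mathfrak c$ is regular, a saturation property singles out a unique such algebra $\mathfrak B$ of size $\mathfrak c$, with Stone space $\mathfrak K$, and a unique such Banach space $\mathfrak X$ of density $\mathfrak c$. We prove that neither $C(\mathfrak K)$ nor $\mathfrak X$ contains an isomorphic copy of $C[0,\omega_2]$. The same holds, in ZFC, for every tightly $\sigma$-filtered Banach space and for $C(K)$ whenever $K$ is the Stone space of a tightly $\sigma$-filtered algebra. The proof glues functionals along the filtration and finds $\ell_1(\omega_2)$ inside suitable families of $\omega_2$ vectors. We also show that $C[0,\alpha]$ embeds in both spaces for every $\alpha<\omega_2$, and that $C(\mathfrak K)$ is not isomorphic to a subspace of $\mathfrak X$ when $\mathfrak c\ge\omega_2$.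
\end{abstract}

\section{The question and the results}\label{sec:intro}

Banach spaces are real. A Banach space \emph{contains} another one, $Z$, if it has a closed subspace isomorphic to $Z$, and $\operatorname{dens}Z$ is the least size of a dense subset of $Z$. An ordinal is the set of smaller ordinals, the interval $[0,\alpha]$ carries the order topology, in which it is compact, and $\mathfrak c=2^{\omega}$. For a compact space $K$, $C(K)$ is the space of continuous real functions on $K$ with the supremum norm.

The Stone space $K$ of a Boolean algebra $B$ is the compact space of ultrafilters of $B$. We identify $b\in B$ with the clopen set of ultrafilters that contain $b$; every clopen subset of $K$ arises in this way. For a subalgebra $A\subseteq B$ let $V(A)\subseteq C(K)$ be the linear span of the indicators $1_a$, $a\in A$. It contains the constant function $\mathbf 1$, and $V(B)$ is dense in $C(K)$ by the Stone--Weierstrass theorem.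

\subsection{Push-outs and tight $\sigma$-filtrations}

\begin{definition}\label{def:po}
Let $R\subseteq S$ and $R\subseteq A$ be subalgebras of a Boolean algebra $B$. We write $B=\mathbf{PO}_R[S,A]$ if $S\cup A$ generates $B$, $S\cap A=R$, and
\begin{equation}\label{eq:sep}
a\in A,\ s\in S,\ a\wedge s=0\quad\Longrightarrow\quad\text{there is $r\in R$ with $a\le r$ and $s\wedge r=0$.}
\end{equation}
Let $R\subseteq S$ and $R\subseteq E$ be closed subspaces of a Banach space $X$. We write $X=\mathbf{PO}_R[S,E]$ if $S+E$ is dense in $X$, $S\cap E=R$, and
\begin{equation}\label{eq:norm}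
\|s+e\|=\inf_{r\in R}\bigl(\|s+r\|+\|e-r\|\bigr)\qquad(s\in S,\ e\in E).
\end{equation}
\end{definition}

These conditions say that $B$ is the amalgamated free product of $S$ and $A$ over $R$, and that the natural map from $(S\oplus_1E)/\{(r,-r):r\in R\}$ to $X$ is an onto isometry; we use them only in the forms \eqref{eq:sep} and \eqref{eq:norm}. Both express that $S$ and the old structure are related through $R$ alone. In \eqref{eq:sep}, $a$ and $s$ are disjoint only when an element of $R$ forces it. In \eqref{eq:norm}, the inequality $\le$ always holds by the triangle inequality, so the norm of $s+e$ is as large as the common part $R$ permits.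

\begin{definition}\label{def:tight}
An extension $A\subseteq B$ of Boolean algebras is \emph{posex} if $B=\mathbf{PO}_{S\cap A}[S,A]$ for some countable subalgebra $S\subseteq B$. An extension $E\subseteq F$ of Banach spaces is \emph{posex} if $F=\mathbf{PO}_{S\cap E}[S,E]$ for some separable closed subspace $S\subseteq F$. An embedding (isometric, in the Banach case) is posex if the inclusion of its range is.

A \emph{tight $\sigma$-filtration} of a Boolean algebra $B$ is an increasing chain of subalgebras $\{B_\alpha:\alpha\le\lambda\}$ with $B_0=\{0,1\}$, $B_\lambda=B$, $B_\alpha=\bigcup_{\beta<\alpha}B_\beta$ for limit $\alpha$, and $B_\alpha\subseteq B_{\alpha+1}$ posex for all $\alpha<\lambda$. For a Banach space $X$ it is an increasing chain of closed subspaces $\{X_\alpha:\alpha\le\lambda\}$ with $X_0=\{0\}$, $X_\lambda=X$, $X_\alpha=\overline{\bigcup_{\beta<\alpha}X_\beta}$ for limit $\alpha$, and $X_\alpha\subseteq X_{\alpha+1}$ posex for all $\alpha<\lambda$. An algebra or a space is \emph{tightly $\sigma$-filtered} if it has such a chain.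
\end{definition}

\begin{example}\label{ex:simple}
(i) If $R=\{0,1\}$, then \eqref{eq:sep} says that $a\wedge s\ne0$ whenever $a\neq0\neq s$. If $R=\{0\}$, then \eqref{eq:norm} says that $X=S\oplus_1E$. In particular $\ell_1(\omega_2)$ is tightly $\sigma$-filtered: let $X_\alpha$ consist of the vectors supported on $\alpha$, and let $S$ be the line spanned by the $\alpha$-th unit vector.

(ii) If $B$ is countable, every extension $A\subseteq B$ is posex: take $S=B$, so that $R=A$, and $r=a$ in \eqref{eq:sep}. If $F$ is separable, every extension $E\subseteq F$ is posex: take $S=F$, so that $R=E$, and note that $r=e$ gives the value $\|s+e\|$ in \eqref{eq:norm}.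

(iii) Let $|B|\le\omega_1$, list $B=\{b_i:i<\omega_1\}$ with repetitions allowed, and let $B_\alpha$ be generated by $\{b_i:i<\alpha\}$. By (ii), $\{B_\alpha:\alpha\le\omega_1\}$ is a tight $\sigma$-filtration, and $B_\alpha$ is countable for $\alpha<\omega_1$. If $\operatorname{dens}X\le\omega_1$, the closed spans of the initial segments of a dense family $\{y_i:i<\omega_1\}$ form a tight $\sigma$-filtration whose terms below $\omega_1$ are separable.
\end{example}

By (iii), being tightly $\sigma$-filtered is a restriction only from size $\omega_2$ on.

\subsection{The algebra $\mathfrak B$, the space $\mathfrak X$, and the question}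

Assume that $\mathfrak c$ is regular. It is known that there is a unique Boolean algebra $\mathfrak B$, up to isomorphism, such that
\begin{itemize}
\item[(B1)] $|\mathfrak B|=\mathfrak c$;
\item[(B2)] $\mathfrak B$ is tightly $\sigma$-filtered;
\item[(B3)] for every embedding $i:A\to\mathfrak B$ with $|A|<\mathfrak c$ and every posex embedding $j:A\to B$ there is an embedding $k:B\to\mathfrak B$ with $k\circ j=i$;
\end{itemize}
and that there is a unique Banach space $\mathfrak X$, up to isometry, such that
\begin{itemize}
\item[(X1)] $\operatorname{dens}\mathfrak X=\mathfrak c$;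
\item[(X2)] $\mathfrak X$ is tightly $\sigma$-filtered;
\item[(X3)] for every isometric embedding $i:E\to\mathfrak X$ with $\operatorname{dens}E<\mathfrak c$ and every posex isometric embedding $j:E\to F$ there is an isometric embedding $k:F\to\mathfrak X$ with $k\circ j=i$.
\end{itemize}
Let $\mathfrak K$ be the Stone space of $\mathfrak B$. Whenever $\mathfrak B$, $\mathfrak K$ or $\mathfrak X$ appears, $\mathfrak c$ is assumed regular; regularity serves only to have these objects.

The third conditions bring many structures into $\mathfrak B$ and $\mathfrak X$, and the second conditions limit which ones can be there. The spaces $C[0,\alpha]$ test where the boundary lies. The following question comes from Avil\'es and Brech \cite{AB}.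

\medskip
\noindent\textbf{Question.} \emph{Is it a theorem of ZFC together with ``$\mathfrak c$ is regular'' that $C(\mathfrak K)$, or at least $\mathfrak X$, does not contain $C[0,\omega_2]$?}
\medskip

Each interval $[0,\xi]=[0,\xi+1)$ with $\xi<\omega_2$ is clopen in $[0,\omega_2]$, and the indicators of these intervals are at distance $1$ from each other, so $C[0,\omega_2]$ has density at least $\omega_2$. If $\mathfrak c=\omega_1$, both $C(\mathfrak K)$ and $\mathfrak X$ have density at most $\omega_1$ and the answer is trivially yes; the content is in the case $\mathfrak c\ge\omega_2$. Two facts suggest the same answer there. In the $\aleph_2$-Cohen model $\mathfrak B\cong\mathcal P(\omega)/\mathrm{fin}$, so $C(\mathfrak K)\cong\ell_\infty/c_0$, and Brech and Koszmider proved that in this model $\ell_\infty/c_0$ does not contain $C[0,\omega_2]$. Dow and Hart proved in ZFC that $\mathfrak B$ contains no $\omega_2$-chain. An embedding of the clopen algebra of $[0,\omega_2]$ into $\mathfrak B$ would carry the intervals $[0,\xi]$ to such a chain, so no copy of $C[0,\omega_2]$ arises from a Boolean embedding.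 A linear embedding, however, sends the indicators $1_{[0,\xi]}$ to arbitrary continuous functions and turns the points of $[0,\omega_2]$ into signed measures, and no chain of clopen sets is in sight.

\subsection{Results}

The answer is yes, and only the tight $\sigma$-filtration matters.

\begin{theorem}\label{thm:main}
If $B$ is a tightly $\sigma$-filtered Boolean algebra with Stone space $K$, then $C(K)$ contains no isomorphic copy of $C[0,\omega_2]$. The same holds for every tightly $\sigma$-filtered Banach space. In particular it holds for $C(\mathfrak K)$ and for $\mathfrak X$.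
\end{theorem}

Theorem~\ref{thm:main} follows from two lower $\ell_1$-estimates, which are theorems of ZFC. Stationary sets are recalled in Section~\ref{sec:root}; a stationary subset of $\omega_2$ has size $\omega_2$.

\begin{theorem}\label{thm:sep}
Let $X$ be a tightly $\sigma$-filtered Banach space, let $\varepsilon>0$, and let $(x_\xi)_{\xi<\omega_2}\subset X$ satisfy $\|x_\xi-x_\zeta\|\ge\varepsilon$ for $\xi\ne\zeta$. Then there is a stationary set $D\subseteq\omega_2$ such that
\[
\Bigl\|\sum_{\delta\in F}c_\delta x_\delta\Bigr\|\ \ge\ \frac\varepsilon2\sum_{\delta\in F}|c_\delta|\qquad(F\subset D\text{ finite},\ c_\delta\in\mathbb R).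
\]
Hence every closed subspace of $X$ of density at least $\omega_2$ contains an isomorphic copy of $\ell_1(\omega_2)$.
\end{theorem}

\begin{theorem}\label{thm:stair}
Let $B$ be a tightly $\sigma$-filtered Boolean algebra with Stone space $K$. Let $M>0$ and $u<v$ be real numbers, and let $(x_\xi)_{\xi<\omega_2}\subset C(K)$ and $(\theta_\gamma)_{\gamma<\omega_2}\subset C(K)^*$ satisfy $\|\theta_\gamma\|\le M$ and
\[
\theta_\gamma(x_\xi)\le u\ \text{ if }\xi<\gamma,\qquad \theta_\gamma(x_\xi)\ge v\ \text{ if }\xi\ge\gamma .
\]
Then there is a stationary set $D\subseteq\omega_2$ such that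
\[
\Bigl\|\sum_{\delta\in F}c_\delta x_\delta\Bigr\|\ \ge\ \frac{v-u}{2M}\sum_{\delta\in F}|c_\delta|\qquad(F\subset D\text{ finite},\ c_\delta\in\mathbb R).
\]
\end{theorem}

The ordinal $\omega_2$ is the exact threshold.

\begin{theorem}\label{thm:sharp}
For an ordinal $\alpha$ the following are equivalent: $\alpha<\omega_2$; $C(\mathfrak K)$ contains $C[0,\alpha]$ isomorphically; $C(\mathfrak K)$ contains $C[0,\alpha]$ isometrically. The same holds with $\mathfrak X$ in place of $C(\mathfrak K)$.
\end{theorem}

The last result explains why the Boolean case needs the ``staircase'' hypothesis of Theorem~\ref{thm:stair}: separation alone does not produce $\ell_1(\omega_2)$ in $C(\mathfrak K)$.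

\begin{theorem}\label{thm:czero}
If $\mathfrak c\ge\omega_2$, then $C(\mathfrak K)$ contains $c_0(\omega_2)$ isometrically, while $\mathfrak X$ does not contain $c_0(\omega_2)$ isomorphically. So $C(\mathfrak K)$ is not isomorphic to any subspace of $\mathfrak X$.
\end{theorem}

A lower bound on a norm is witnessed by a functional, so we read push-outs dually: functionals given on the two sides and agreeing on the common part have a common extension that is no larger. Section~\ref{sec:one} does this for one push-out and proves the two estimates for two vectors. Section~\ref{sec:glue} carries the gluing through a whole filtration, and Section~\ref{sec:root} makes stationarily many of $\omega_2$ given vectors independent over a subspace of density $\omega_1$. Sections~\ref{sec:sep} and~\ref{sec:stair} supply the functionals to be glued, Section~\ref{sec:main} deduces Theorem~\ref{thm:main}, and Section~\ref{sec:embed} proves Theorems~\ref{thm:sharp} and~\ref{thm:czero}.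

\section{Gluing across one push-out}\label{sec:one}

\subsection{Banach spaces}

\begin{lemma}\label{lem:oneBanach}
Let $X=\mathbf{PO}_R[S,E]$ and $M>0$. If $\psi\in S^*$ and $\varphi\in E^*$ have norm at most $M$ and agree on $R$, then some $\theta\in X^*$ with $\|\theta\|\le M$ extends both.
\end{lemma}

\begin{proof}
Put $\theta(s+e)=\psi(s)+\varphi(e)$ on $S+E$. If $s+e=s'+e'$, then $s-s'=e'-e\in S\cap E=R$, so $\psi(s-s')=\varphi(e'-e)$ and $\theta$ is well defined. For every $r\in R$,
\[
|\psi(s)+\varphi(e)|=|\psi(s+r)+\varphi(e-r)|\le M\bigl(\|s+r\|+\|e-r\|\bigr).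
\]
Taking the infimum over $r$ and using \eqref{eq:norm} gives $|\theta(s+e)|\le M\|s+e\|$. Extend $\theta$ by continuity from the dense subspace $S+E$ to $X$.
\end{proof}

We use the Hahn--Banach theorem in two forms: a bounded functional on a subspace extends to the whole space with the same norm; and for a closed subspace $Y$ and a vector $x$ there is a functional $\theta$ with $\|\theta\|\le1$, $\theta|_Y=0$ and $\theta(x)=\operatorname{dist}(x,Y)$.

\begin{example}[Theorem~\ref{thm:sep} for two vectors]\label{ex:twovec}
Let $X=\mathbf{PO}_R[S,E]$, and let $x_1\in S$ and $x_2\in E$ be at distance at least $\eta$ from $R$. Take $\psi\in S^*$ and $\varphi\in E^*$ of norm at most $1$, vanishing on $R$, with $\psi(x_1)\ge\eta$ and $\varphi(x_2)\ge\eta$. For any choice of signs, $\pm\psi$ and $\pm\varphi$ agree on $R$, where both are zero. Given scalars $c_1,c_2$, let $\theta$ extend $\operatorname{sgn}(c_1)\psi$ and $\operatorname{sgn}(c_2)\varphi$ with $\|\theta\|\le1$. Then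
\[
\|c_1x_1+c_2x_2\|\ge\theta(c_1x_1+c_2x_2)=|c_1|\psi(x_1)+|c_2|\varphi(x_2)\ge\eta\,(|c_1|+|c_2|).
\]
\end{example}

\subsection{Boolean algebras}

We recall three facts on ultrafilters. A subset of a Boolean algebra all of whose finite meets are nonzero is contained in an ultrafilter. The trace $\mathcal U\cap R$ of an ultrafilter on a subalgebra $R$ is an ultrafilter of $R$; so if it contains an ultrafilter of $R$, it equals that ultrafilter. Two ultrafilters of an algebra that contain the same elements of a generating set are equal, because the elements on which they agree are closed under $\neg$ and $\wedge$.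

A functional $p$ on a subspace $V\ni\mathbf 1$ of $C(K)$ is \emph{positive} if $p(h)\ge0$ whenever $h\in V$, $h\ge0$. Then $\|p\|=p(\mathbf 1)$, since $\|h\|\mathbf 1\pm h\ge0$. Conversely, $p\in C(K)^*$ with $\|p\|=p(\mathbf 1)$ is positive: for $0\le h\le\mathbf 1$ we have $p(\mathbf 1)-p(h)=p(\mathbf 1-h)\le\|p\|=p(\mathbf 1)$. With the Hahn--Banach theorem, a positive functional on $V$ therefore extends to a positive functional on $C(K)$.

\begin{lemma}\label{lem:oneBool}
Let $R\subseteq S$ and $R\subseteq A$ be subalgebras of a Boolean algebra $B$ with Stone space $K$. Consider the following statements.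
\begin{itemize}
\item[(a)] Condition \eqref{eq:sep} holds.
\item[(b)] If $\mathcal U$ and $\mathcal V$ are ultrafilters of $S$ and of $A$ with $\mathcal U\cap R=\mathcal V\cap R$, then some ultrafilter of $B$ contains $\mathcal U\cup\mathcal V$.
\item[(c)] If $p_S,p_A\in C(K)^*$ are positive and agree on $V(R)$, then some positive $p\in C(K)^*$ agrees with $p_S$ on $V(S)$ and with $p_A$ on $V(A)$.
\end{itemize}
Then (a) and (b) are equivalent, and they imply (c).
\end{lemma}

\begin{proof}
(a)$\Rightarrow$(b). Let $s\in\mathcal U$ and $a\in\mathcal V$, and suppose $a\wedge s=0$. Take $r\in R$ with $a\le r$ and $s\wedge r=0$. Then $r\in\mathcal V\cap R=\mathcal U\cap R$, so $0=s\wedge r\in\mathcal U$, which is impossible. Since $\mathcal U$ and $\mathcal V$ are closed under finite meets, all finite meets from $\mathcal U\cup\mathcal V$ are nonzero.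

(b)$\Rightarrow$(a). Let $a\in A$ and $s\in S$, and suppose that no $r\in R$ satisfies $a\le r$ and $s\wedge r=0$; we show $a\wedge s\ne0$. The set $\mathcal F=\{r\in R:a\le r\}$ is closed under finite meets and $s\wedge r\ne0$ for all $r\in\mathcal F$, so some ultrafilter $\mathcal U$ of $S$ contains $\mathcal F\cup\{s\}$. Let $\mathcal W=\mathcal U\cap R\supseteq\mathcal F$. If $t\in\mathcal W$, then $a\wedge t\ne0$, for otherwise $\neg t\in\mathcal F\subseteq\mathcal W$. So some ultrafilter $\mathcal V$ of $A$ contains $\mathcal W\cup\{a\}$, and $\mathcal V\cap R=\mathcal W$. By (b) an ultrafilter of $B$ contains both $a$ and $s$, hence $a\wedge s\neq0$.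

(a)$\Rightarrow$(c). The only candidate on $V(A)+V(S)$ is $f+g\mapsto p_A(f)+p_S(g)$, and the issue is its positivity. Condition (a) interpolates an element of $R$ between $a$ and $\neg s$; we need the same for functions.

\emph{Claim. If $f\in V(A)$, $g\in V(S)$ and $f+g\ge0$, then $-g\le\rho\le f$ for some $\rho\in V(R)$.}

Choose finite subalgebras $A'\subseteq A$ and $S'\subseteq S$ such that $f$ has a constant value $f(a)$ on each atom $a$ of $A'$ and $g$ has a constant value $g(s)$ on each atom $s$ of $S'$. The atoms of a finite subalgebra partition $K$ into nonempty clopen sets. For each pair of atoms $a,s$ with $a\wedge s=0$ choose $r_{a,s}\in R$ by (a), and let $R'\subseteq R$ be the finite algebra generated by these elements. Let $t$ be an atom of $R'$, and let $a,s$ be atoms of $A',S'$. Then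
\begin{equation}\label{eq:meet}
a\wedge t\ne0\ \text{ and }\ s\wedge t\ne0\quad\Longrightarrow\quad a\wedge s\ne0 .
\end{equation}
Indeed, if $a\wedge s=0$, then either $t\le r_{a,s}$, which gives $s\wedge t=0$, or $t\wedge r_{a,s}=0$, which gives $a\wedge t=0$. Let $m_t$ be the least value $f(a)$ over the atoms $a$ of $A'$ that meet $t$, and put $\rho=\sum_tm_t1_t\in V(R)$. At a point of $a\wedge t$ we have $\rho=m_t\le f(a)$, so $\rho\le f$. For a point of $s\wedge t$ take an atom $a$ meeting $t$ with $f(a)=m_t$. By \eqref{eq:meet} there is a point in $a\wedge s$, and there $f+g$ equals $m_t+g(s)$; hence $-g(s)\le m_t$. So $-g\le\rho$, and the claim holds.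

In the situation of the claim, $p_A(f)\ge p_A(\rho)=p_S(\rho)\ge-p_S(g)$, that is, $p_A(f)+p_S(g)\ge0$. If $f+g=0$, this applies to $(f,g)$ and to $(-f,-g)$ and yields $p_A(f)+p_S(g)=0$. So $p(f+g)=p_A(f)+p_S(g)$ is a well-defined positive linear functional on $V(A)+V(S)\ni\mathbf 1$, and it extends to a positive functional on $C(K)$.
\end{proof}

\begin{example}[Theorem~\ref{thm:stair} for two clopen sets]\label{ex:twoclopen}
Let $B=\mathbf{PO}_R[S,A]$, $s\in S$, $a\in A$. Suppose that two ultrafilters $\mathcal H$ (``high'') and $\mathcal L$ (``low'') of $B$ have the same trace on $R$, that $s,a\in\mathcal H$, and that $s,a\notin\mathcal L$. The ultrafilters $\mathcal H\cap S$ and $\mathcal L\cap A$ agree on $R$, so by Lemma~\ref{lem:oneBool}(b) some point of $K$ lies in $s$ and outside $a$; using $\mathcal L\cap S$ and $\mathcal H\cap A$ we get a point in $a$ and outside $s$. Thus $(1_s,1_a)$ takes all four values in $\{0,1\}^2$, and $s$ and $a$ are not comparable. Given $c_1,c_2$, evaluate $h=c_11_s+c_21_a$ at a point where exactly the indicators with nonnegative coefficient equal $1$, and at a point where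 exactly the others do. The two values differ by $|c_1|+|c_2|$, so $\|h\|\ge\frac12(|c_1|+|c_2|)$.
\end{example}

The example contains the whole mechanism: two functionals that the common part cannot tell apart, one high and one low on all the vectors, can be mixed freely. For Theorem~\ref{thm:stair} the ultrafilters must be replaced by signed measures, and these do not glue with control of the norm.

\begin{example}\label{ex:four}
Let $B=\mathcal P(\{1,2,3,4\})$, let $S$ have atoms $\{1\},\{2\},\{3,4\}$, let $A$ have atoms $\{1,2\},\{3\},\{4\}$, and let $R=S\cap A$, with atoms $\{1,2\},\{3,4\}$. Then $B=\mathbf{PO}_R[S,A]$: for disjoint $a\in A$, $s\in S$ take $r=(a\cap\{1,2\})\cup(\{3,4\}\setminus s)$. Let $\theta_S(h)=\frac12(h(1)-h(2))$ and $\theta_A(h)=\frac12(h(3)-h(4))$. Both have norm $1$ and vanish on $V(R)$. A functional that agrees with $\theta_S$ on $V(S)$ and with $\theta_A$ on $V(A)$ has the values $\frac12,-\frac12,\frac12,-\frac12$ on the indicators of the four points, so its norm is $2$. Correspondingly, $x_1=1_{\{1\}}-1_{\{2\}}\in V(S)$ and $x_2=1_{\{3\}}-1_{\{4\}}\in V(A)$ are at distance $1$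 from $V(R)$, but $\|x_1+x_2\|=1$: the estimate of Example~\ref{ex:twovec} fails.
\end{example}

The gluing fails here because the positive parts of $\theta_S$ and $\theta_A$ do not agree on $V(R)$: one has its mass on $\{1,2\}$, the other on $\{3,4\}$. The remedy is to carry the positive and the negative part separately and to ask for agreement of each.

\section{Gluing along a filtration}\label{sec:glue}

From here to Section~\ref{sec:stair} we fix a tight $\sigma$-filtration of length $\lambda$, of a Boolean algebra $B$ with Stone space $K$ (the \emph{Boolean case}) or of a Banach space $X$ (the \emph{Banach case}). The filtration presents $B_{\alpha+1}$ as a push-out over the whole initial segment $B_\alpha$. We want push-out behavior between small pieces scattered through the construction, so we record which earlier steps each step depends on.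

\subsection{Saturated sets of indices}

\emph{Boolean case.} For $\alpha<\lambda$ fix a countable $S_\alpha\subseteq B_{\alpha+1}$ with $B_{\alpha+1}=\mathbf{PO}_{R_\alpha}[S_\alpha,B_\alpha]$, where $R_\alpha=S_\alpha\cap B_\alpha$. For $\Gamma\subseteq\lambda$ let $B(\Gamma)$ be the subalgebra generated by $\bigcup_{\beta\in\Gamma}S_\beta$. By induction $B_\alpha=B(\alpha)$. Each element of $B(\alpha)$ lies in $B(\Gamma)$ for a finite $\Gamma\subseteq\alpha$, and $R_\alpha$ is countable, so there is a countable $J_\alpha\subseteq\alpha$ with $R_\alpha\subseteq B(J_\alpha)$. Put $X=C(K)$ and $X(\Gamma)=\overline{V(B(\Gamma))}$.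

\emph{Banach case.} For $\alpha<\lambda$ fix a separable $S_\alpha\subseteq X_{\alpha+1}$ with $X_{\alpha+1}=\mathbf{PO}_{R_\alpha}[S_\alpha,X_\alpha]$, where $R_\alpha=S_\alpha\cap X_\alpha$. Let $X(\Gamma)$ be the closed linear span of $\bigcup_{\beta\in\Gamma}S_\beta$. By induction $X_\alpha=X(\alpha)$. Each element of $X(\alpha)$ is the limit of a sequence of finite sums from $\bigcup_{\beta<\alpha}S_\beta$, so it lies in $X(\Gamma)$ for a countable $\Gamma\subseteq\alpha$. Applying this to a countable dense subset of $R_\alpha$, we get a countable $J_\alpha\subseteq\alpha$ with $R_\alpha\subseteq X(J_\alpha)$.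

In both cases call $\Gamma\subseteq\lambda$ \emph{saturated} if $J_\alpha\subseteq\Gamma$ for all $\alpha\in\Gamma$. For such $\Gamma$ and $\alpha\in\Gamma$ we have $J_\alpha\subseteq\Gamma\cap\alpha$, so
\begin{equation}\label{eq:root}
R_\alpha\subseteq B(\Gamma\cap\alpha),\qquad\text{respectively}\qquad R_\alpha\subseteq X(\Gamma\cap\alpha).
\end{equation}

\begin{lemma}\label{lem:sat}
In both cases the following hold.
\begin{itemize}
\item[(i)] Unions of saturated sets are saturated.
\item[(ii)] $X(\lambda)=X$, $X(\Gamma)$ increases with $\Gamma$, and $\operatorname{dens}X(\Gamma)\le|\Gamma|+\omega$.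
\item[(iii)] Every $x\in X$ lies in $X(N)$ for some countable saturated $N$.
\end{itemize}
\end{lemma}

\begin{proof}
Part (i) and the monotonicity in (ii) are immediate from the definitions, and $X(\lambda)=X$ holds because $B(\lambda)=B$ and $V(B)$ is dense, respectively because $X(\lambda)=X_\lambda$. A dense subset of $X(\Gamma)$ of size at most $|\Gamma|+\omega$ is given by the rational combinations of the $1_b$, $b\in B(\Gamma)$, respectively of the members of countable dense subsets of the $S_\beta$, $\beta\in\Gamma$. For (iii), $x$ is the limit of a sequence of vectors each of which lies in $X(\Gamma)$ for a finite $\Gamma$, so $x\in X(N^0)$ for a countable $N^0$. Put $N^{k+1}=N^k\cup\bigcup_{\alpha\in N^k}J_\alpha$ and $N=\bigcup_kN^k$.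
\end{proof}

\subsection{The objects to be glued}

For $M>0$ let
\[
\mathcal P_M=\{\theta\in X^*:\|\theta\|\le M\}\qquad\text{in the Banach case,}
\]
\[
\mathcal P_M=\{(p,q):p,q\in C(K)^*\text{ positive},\ p(\mathbf 1)+q(\mathbf 1)\le M\}\qquad\text{in the Boolean case.}
\]
In the Boolean case, two elements of $\mathcal P_M$ \emph{agree} on a subspace if they agree there in both coordinates, and for $\pi=(p,q)$ we write $\pi(x)=p(x)-q(x)$. In both cases $|\pi(x)|\le M\|x\|$ for $\pi\in\mathcal P_M$. No functional is lost in the Boolean case: by the Jordan decomposition every $\theta\in C(K)^*$ is a difference $\theta^+-\theta^-$ of positive functionals with $\theta^+(\mathbf 1)+\theta^-(\mathbf 1)=\|\theta\|$.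

\begin{proposition}\label{prop:glue}
Let $\Gamma_1,\Gamma_2$ be saturated, and let $\pi_1,\pi_2\in\mathcal P_M$ agree on $X(\Gamma_1\cap\Gamma_2)$. Then some $\pi\in\mathcal P_M$ agrees with $\pi_i$ on $X(\Gamma_i)$ for $i=1,2$.
\end{proposition}

\begin{proof}[Proof in the Banach case]
By recursion on $\alpha\le\lambda$ we define functionals $\theta^\alpha\in X_\alpha^*$, each extending the previous ones, with $\|\theta^\alpha\|\le M$ and $\theta^\alpha=\pi_i$ on $X(\Gamma_i\cap\alpha)$ for $i=1,2$. Then $\pi=\theta^\lambda$ is as required.

Put $\theta^0=0$. At a limit $\alpha$ extend $\bigcup_{\beta<\alpha}\theta^\beta$ by continuity to $X_\alpha$; it equals $\pi_i$ on $\bigcup_{\beta<\alpha}X(\Gamma_i\cap\beta)$, which is dense in $X(\Gamma_i\cap\alpha)$. If $\alpha\notin\Gamma_1\cup\Gamma_2$, there is no new requirement at $\alpha+1$, and $\theta^{\alpha+1}$ is any Hahn--Banach extension of $\theta^\alpha$.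

Let $\alpha\in\Gamma_i$ for some $i$, and put $\psi=\pi_i|_{S_\alpha}$. If $\alpha$ lies in both sets, then $S_\alpha\subseteq X(\Gamma_1\cap\Gamma_2)$ and $\psi$ does not depend on $i$. By \eqref{eq:root}, $\theta^\alpha=\pi_i=\psi$ on $R_\alpha$; this is where saturation is used. Lemma~\ref{lem:oneBanach} gives $\theta^{\alpha+1}\in X_{\alpha+1}^*$ of norm at most $M$ extending $\psi$ and $\theta^\alpha$. If $\alpha\in\Gamma_j$, then $X(\Gamma_j\cap(\alpha+1))$ is the closed linear span of $X(\Gamma_j\cap\alpha)\cup S_\alpha$, and $\theta^{\alpha+1}=\pi_j$ on both of these sets, hence on the closed span. If $\alpha\notin\Gamma_j$, then $\Gamma_j\cap(\alpha+1)=\Gamma_j\cap\alpha$ and there is nothing to check.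
\end{proof}

This recursion cannot be repeated with positive functionals and Lemma~\ref{lem:oneBool}(c). The algebra $B(\Gamma_j\cap(\alpha+1))$ is generated by $B(\Gamma_j\cap\alpha)\cup S_\alpha$ through meets, and a measure is not determined by its values on a generating set: on $\{0,1\}^2$ the uniform measure and the measure with mass $\frac12$ at $(0,0)$ and at $(1,1)$ have the same marginals. Ultrafilters are determined by generators. So we run the recursion for ultrafilters and return to measures only at the end.

\begin{proof}[Proof in the Boolean case]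
Let $R=B(\Gamma_1\cap\Gamma_2)$, a subalgebra of $B(\Gamma_1)$ and of $B(\Gamma_2)$. We verify statement (b) of Lemma~\ref{lem:oneBool} for $R$, $B(\Gamma_1)$, $B(\Gamma_2)$ inside $B$. Let $\mathcal U_i$ be an ultrafilter of $B(\Gamma_i)$, with $\mathcal U_1\cap R=\mathcal U_2\cap R$. By recursion on $\alpha\le\lambda$ we define increasing ultrafilters $\mathcal W_\alpha$ of $B_\alpha$ such that $\mathcal W_\alpha$ and $\mathcal U_i$ have the same trace on $B(\Gamma_i\cap\alpha)$ for $i=1,2$. Then $\mathcal W_\lambda\supseteq\mathcal U_1\cup\mathcal U_2$.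

Put $\mathcal W_0=\{1\}$. At a limit $\alpha$ let $\mathcal W_\alpha=\bigcup_{\beta<\alpha}\mathcal W_\beta$, which works because $B_\alpha=\bigcup_{\beta<\alpha}B_\beta$ and $B(\Gamma_i\cap\alpha)=\bigcup_{\beta<\alpha}B(\Gamma_i\cap\beta)$. If $\alpha\notin\Gamma_1\cup\Gamma_2$, let $\mathcal W_{\alpha+1}$ be any ultrafilter of $B_{\alpha+1}$ containing $\mathcal W_\alpha$.

Let $\alpha\in\Gamma_i$ for some $i$, and put $\mathcal U=\mathcal U_i\cap S_\alpha$. If $\alpha$ lies in both sets, then $S_\alpha\subseteq R$ and $\mathcal U$ does not depend on $i$. By \eqref{eq:root}, $\mathcal W_\alpha\cap R_\alpha=\mathcal U_i\cap R_\alpha=\mathcal U\cap R_\alpha$. The implication (a)$\Rightarrow$(b) of Lemma~\ref{lem:oneBool}, for the push-out $B_{\alpha+1}=\mathbf{PO}_{R_\alpha}[S_\alpha,B_\alpha]$, gives an ultrafilter $\mathcal W_{\alpha+1}$ of $B_{\alpha+1}$ containing $\mathcal U\cup\mathcal W_\alpha$; its traces on $S_\alpha$ and $B_\alpha$ are $\mathcal U$ and $\mathcal W_\alpha$. If $\alpha\in\Gamma_j$, the traces of $\mathcal W_{\alpha+1}$ and $\mathcal U_j$ on $B(\Gamma_j\cap(\alpha+1))$ agree on the generating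 set $B(\Gamma_j\cap\alpha)\cup S_\alpha$, so they are equal. If $\alpha\notin\Gamma_j$, there is nothing to check.

So (b) holds, and therefore (c) holds. Write $\pi_i=(p_i,q_i)$. By (c) there are positive $p,q\in C(K)^*$ with $p=p_i$ and $q=q_i$ on $V(B(\Gamma_i))$, hence on its closure $X(\Gamma_i)$, for $i=1,2$. Since $\mathbf 1\in X(\Gamma_1)$, we have $p(\mathbf 1)+q(\mathbf 1)=p_1(\mathbf 1)+q_1(\mathbf 1)\le M$, so $\pi=(p,q)\in\mathcal P_M$.
\end{proof}

\section{A root of size $\omega_1$}\label{sec:root}

A subset of $\omega_2$ is a \emph{club} if it is unbounded and closed in the order topology of $\omega_2$, and \emph{stationary} if it meets every club. We use the following standard facts. Since $\omega_2$ is a regular cardinal, a subset of size at most $\omega_1$ is bounded, and so is a union of at most $\omega_1$ bounded sets. If $D$ is stationary and $\gamma<\omega_2$, then $D\setminus\gamma$ is stationary, because $L\setminus\gamma$ is a club for every club $L$; in particular $D$ is unbounded and $|D|=\omega_2$. The set of $\delta<\omega_2$ of cofinality $\omega_1$ is stationary, and a countable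 subset of such a $\delta$ is bounded in $\delta$. \emph{Fodor's lemma:} if $D$ is stationary and $i(\delta)<\delta$ for all $\delta\in D$, then the function $i$ is constant on a stationary subset of $D$.

Given $\omega_2$ vectors with countable saturated supports $N_\xi$, we would like many supports to intersect pairwise in one fixed set. If $\mathfrak c\ge\omega_2$ this is too much to ask: among $\omega_2$ distinct subsets of $\omega$, a subfamily whose pairwise intersections all equal $\Lambda$ is countable, since the sets $N\setminus\Lambda$ are distinct and pairwise disjoint. It suffices that the intersections be \emph{contained} in a fixed set, at the price of allowing that set to have size $\omega_1$.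

\begin{lemma}\label{lem:fodor}
Let $N_\xi$, $\xi<\omega_2$, be countable sets. There are a stationary $D\subseteq\omega_2$ and $i<\omega_2$ such that $N_\xi\cap N_\delta\subseteq\bigcup_{\zeta<i}N_\zeta$ whenever $\delta\in D$ and $\xi<\delta$.
\end{lemma}

\begin{proof}
Let $\delta<\omega_2$ have cofinality $\omega_1$. Each element of the countable set $N_\delta\cap\bigcup_{\xi<\delta}N_\xi$ lies in $N_\zeta$ for some $\zeta<\delta$. Countably many such $\zeta$ suffice, so all of them are below some $i(\delta)<\delta$. By Fodor's lemma $i(\delta)$ has a constant value $i$ on a stationary set $D$.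
\end{proof}

\begin{proposition}\label{prop:indep}
In both cases, let $(x_\xi)_{\xi<\omega_2}\subset X$. There are a stationary $D\subseteq\omega_2$ and a closed subspace $Y\subseteq X$ with $\operatorname{dens}Y\le\omega_1$ such that the following holds. If $M>0$, $F\subset D$ is finite, and $\pi_\delta\in\mathcal P_M$, $\delta\in F$, all agree on $Y$, then some $\pi\in\mathcal P_M$ satisfies $\pi(x_\delta)=\pi_\delta(x_\delta)$ for all $\delta\in F$.
\end{proposition}

\begin{proof}
Choose countable saturated sets $N_\xi$ with $x_\xi\in X(N_\xi)$, and take $D$ and $i$ from Lemma~\ref{lem:fodor}. The set $\Lambda=\bigcup_{\zeta<i}N_\zeta$ is saturated and $|\Lambda|\le\omega_1$, so $Y=X(\Lambda)$ has density at most $\omega_1$ by Lemma~\ref{lem:sat}.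

Let $F=\{\delta_1<\dots<\delta_n\}$ with $n\ge1$, and let $\Gamma^k=\Lambda\cup N_{\delta_1}\cup\dots\cup N_{\delta_k}$ for $0\le k\le n$. Each $\Gamma^k$ is saturated, and $\Gamma^k\cap N_{\delta_{k+1}}\subseteq\Lambda$ by the choice of $D$. We construct $\sigma_k\in\mathcal P_M$ that agrees with $\pi_{\delta_1}$ on $Y$ and with $\pi_{\delta_j}$ on $X(N_{\delta_j})$ for $1\le j\le k$. Put $\sigma_0=\pi_{\delta_1}$. Given $\sigma_k$ with $k<n$, both $\sigma_k$ and $\pi_{\delta_{k+1}}$ agree with $\pi_{\delta_1}$ on $Y\supseteq X(\Gamma^k\cap N_{\delta_{k+1}})$. Proposition~\ref{prop:glue} gives $\sigma_{k+1}\in\mathcal P_M$ that agrees with $\pi_{\delta_{k+1}}$ on $X(N_{\delta_{k+1}})$ and with $\sigma_k$ on $X(\Gamma^k)$, a space that contains $Y$ and $X(N_{\delta_j})$ for $j\le k$. Take $\pi=\sigma_n$.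
\end{proof}

It remains to find, for each sign pattern, elements of $\mathcal P_M$ that agree on $Y$. In both cases the source is the gap between $\operatorname{dens}Y\le\omega_1$ and the number $\omega_2$ of the given objects.

\section{Separated families in Banach spaces}\label{sec:sep}

\begin{proof}[Proof of Theorem~\ref{thm:sep}]
Take $D_0$ and $Y$ from Proposition~\ref{prop:indep}, and let $\{y_j:j<\omega_1\}$ be dense in $Y$. If $\operatorname{dist}(x_\delta,Y)<\varepsilon/2$, then $\|x_\delta-y_j\|<\varepsilon/2$ for some $j$. One $j$ cannot serve two indices $\delta\ne\delta'$, since then $\|x_\delta-x_{\delta'}\|<\varepsilon$. So at most $\omega_1$ indices $\delta$ have $\operatorname{dist}(x_\delta,Y)<\varepsilon/2$, and they lie below some $\gamma<\omega_2$. Let $D=D_0\setminus\gamma$, a stationary set.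

For $\delta\in D$ choose $\theta_\delta\in X^*$ with $\|\theta_\delta\|\le1$, $\theta_\delta|_Y=0$ and $\theta_\delta(x_\delta)=\operatorname{dist}(x_\delta,Y)\ge\varepsilon/2$. Let $F\subset D$ be finite and $c_\delta\in\mathbb R$. The functionals $\operatorname{sgn}(c_\delta)\theta_\delta\in\mathcal P_1$ all vanish on $Y$, so there is $\theta\in\mathcal P_1$ with $\theta(x_\delta)=\operatorname{sgn}(c_\delta)\theta_\delta(x_\delta)$ for $\delta\in F$. Then
\[
\Bigl\|\sum_{\delta\in F}c_\delta x_\delta\Bigr\|\ge\theta\Bigl(\sum_{\delta\in F}c_\delta x_\delta\Bigr)=\sum_{\delta\in F}|c_\delta|\,\theta_\delta(x_\delta)\ge\frac\varepsilon2\sum_{\delta\in F}|c_\delta| .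
\]

Now let $Z\subseteq X$ be a closed subspace of density at least $\omega_2$. Riesz's lemma states that for a proper closed subspace $Z_0$ of $Z$ there is a unit vector of $Z$ at distance at least $\frac12$ from $Z_0$. For $\xi<\omega_2$, the closed span of vectors $x_\zeta$, $\zeta<\xi$, has density at most $\omega_1$ and is therefore proper in $Z$. By recursion we get unit vectors $x_\xi\in Z$, $\xi<\omega_2$, at mutual distances at least $\frac12$. On the set $D$ given by the first part, $\frac14\sum|c_\delta|\le\|\sum c_\delta x_\delta\|\le\sum|c_\delta|$, so the closed span of $\{x_\delta:\delta\in D\}$ is a subspace of $Z$ isomorphic to $\ell_1(D)$, and $|D|=\omega_2$.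
\end{proof}

\begin{remark}\label{rem:const}
The constant $\varepsilon/2$ is optimal. The unit vectors of $\ell_1(\omega_2)$, which is tightly $\sigma$-filtered by Example~\ref{ex:simple}(i), are $2$-separated and have norm $1$, so for one-element sets $F$ no constant larger than $1=\varepsilon/2$ is possible.
\end{remark}

\section{Staircase families in $C(K)$}\label{sec:stair}

In the proof above each $\delta$ had its own functionals $\pm\theta_\delta$, and agreement on $Y$ came for free. In the Boolean case the pairs $(\theta_\delta^+,\theta_\delta^-)$ have no reason to agree on $Y$, as Example~\ref{ex:four} shows. We follow Example~\ref{ex:twoclopen} instead and look for two elements $\pi^H,\pi^L$ of $\mathcal P_M$ that agree on $Y$ and serve all $\delta$ at once. The staircase hypothesis provides them. A single $\theta_\gamma$ is high on all $x_\xi$ with $\xi\ge\gamma$, and a cluster point of the $\theta_\gamma$ as $\gamma\to\omega_2$ is low on every $x_\xi$. Since $Y$ sees the $\omega_2$ functionals through only $\omega_1$ tests, some $\theta_{\gamma^*}$ is approximated on $Y$ by functionals with arbitrarily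 large index.

\begin{proof}[Proof of Theorem~\ref{thm:stair}]
Take $D_0$ and $Y$ from Proposition~\ref{prop:indep}, and let $\{y_j:j<\omega_1\}$ be dense in $Y$. Put $\pi_\gamma=(\theta_\gamma^+,\theta_\gamma^-)\in\mathcal P_M$, so that $\pi_\gamma(x)=\theta_\gamma(x)$.

\emph{The high element.} A \emph{test} consists of a finite set $J\subset\omega_1$ and open intervals $I_j,I_j'$, $j\in J$, with rational endpoints; a pair $(p,q)$ \emph{passes} it if $p(y_j)\in I_j$ and $q(y_j)\in I'_j$ for all $j\in J$. There are $\omega_1$ tests. Consider the tests for which the set of $\gamma$ such that $\pi_\gamma$ passes is bounded in $\omega_2$. The union of these sets is bounded; choose $\gamma^*<\omega_2$ outside it and let $\pi^H=(p^H,q^H)=\pi_{\gamma^*}$. Every test passed by $\pi^H$ is passed by $\pi_\gamma$ for unboundedly many $\gamma$, and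
\[
\pi^H(x_\xi)\ge v\qquad(\gamma^*\le\xi<\omega_2).
\]

\emph{The low element.} The set $\mathcal P_M$ is compact in the product of the weak$^*$ topologies: it lies in the product of two balls of radius $M$, which are weak$^*$ compact by the Banach--Alaoglu theorem, and it is defined by weak$^*$ closed conditions. For finite $J\subset\omega_1$, $n\ge1$ and $\beta<\omega_2$ let $Q(J,n,\beta)$ be the set of $\pi=(p,q)\in\mathcal P_M$ with
\[
|p(y_j)-p^H(y_j)|\le\tfrac1n,\quad |q(y_j)-q^H(y_j)|\le\tfrac1n\quad(j\in J),\qquad \pi(x_\xi)\le u\quad(\xi\le\beta).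
\]
This set is closed. It is nonempty: take a test on $J$ passed by $\pi^H$ whose intervals have length at most $1/n$, and $\gamma>\beta$ such that $\pi_\gamma$ passes it; then $\pi_\gamma(x_\xi)=\theta_\gamma(x_\xi)\le u$ for $\xi\le\beta<\gamma$, so $\pi_\gamma\in Q(J,n,\beta)$. The sets decrease as $J$, $n$, $\beta$ increase, so finitely many of them have a common point. By compactness some $\pi^L\in\mathcal P_M$ lies in all of them. Then $\pi^L$ and $\pi^H$ agree in both coordinates at every $y_j$, hence on $Y$, and
\[
\pi^L(x_\xi)\le u\qquad(\xi<\omega_2).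
\]

\emph{Mixing.} Let $D=D_0\setminus\gamma^*$, a stationary set. Let $F\subset D$ be finite and $c_\delta\in\mathbb R$. Proposition~\ref{prop:indep} applies to any choice of $\pi^H$ or $\pi^L$ for each $\delta\in F$. So there are $\pi^1,\pi^2\in\mathcal P_M$ with
\[
\bigl(\pi^1(x_\delta),\pi^2(x_\delta)\bigr)=
\begin{cases}
\bigl(\pi^H(x_\delta),\pi^L(x_\delta)\bigr)&\text{if }c_\delta\ge0,\\
\bigl(\pi^L(x_\delta),\pi^H(x_\delta)\bigr)&\text{if }c_\delta<0.
\end{cases}
\]
With $x=\sum_{\delta\in F}c_\delta x_\delta$ we obtain
\[
2M\|x\|\ \ge\ \pi^1(x)-\pi^2(x)=\sum_{\delta\in F}|c_\delta|\bigl(\pi^H(x_\delta)-\pi^L(x_\delta)\bigr)\ \ge\ (v-u)\sum_{\delta\in F}|c_\delta|.\qedhere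
\]
\end{proof}

\begin{remark}\label{rem:stairsep}
A staircase family is separated: for $\zeta<\xi$ we have $M\|x_\xi-x_\zeta\|\ge\theta_\xi(x_\xi)-\theta_\xi(x_\zeta)\ge v-u$. So in a tightly $\sigma$-filtered Banach space the conclusion of Theorem~\ref{thm:stair}, with the same constant, is a special case of Theorem~\ref{thm:sep}.
\end{remark}

\section{The space $C[0,\omega_2]$}\label{sec:main}

In $C[0,\omega_2]$ the vectors $e_\xi=1_{[0,\xi]}$ and the evaluations at the points $\gamma$ form a staircase, and staircases survive isomorphic embeddings. On the other hand, the alternating sums of the $e_\xi$ stay bounded, which rules out a lower $\ell_1$-estimate on any infinite set of indices.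

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $Z$ be $C(K)$ or a tightly $\sigma$-filtered Banach space, and suppose that $T:C[0,\omega_2]\to Z$ is an isomorphic embedding. Let $M$ be the norm of $T^{-1}$ on the range of $T$, and put $x_\xi=Te_\xi$ for $\xi<\omega_2$.

If $Z$ is a tightly $\sigma$-filtered Banach space, then $\|x_\xi-x_\zeta\|\ge\|e_\xi-e_\zeta\|/M=1/M$ for $\xi\ne\zeta$, and Theorem~\ref{thm:sep} applies with $\varepsilon=1/M$. If $Z=C(K)$, let $\theta_\gamma\in C(K)^*$ be a Hahn--Banach extension of the functional $h\mapsto(T^{-1}h)(\gamma)$ on the range of $T$. Then $\|\theta_\gamma\|\le M$, and $\theta_\gamma(x_\xi)=e_\xi(\gamma)$ equals $0$ for $\xi<\gamma$ and $1$ for $\xi\ge\gamma$. Theorem~\ref{thm:stair} applies with $u=0$ and $v=1$.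

In both cases there is a stationary $D$ on which $\|\sum c_\delta x_\delta\|\ge\frac1{2M}\sum|c_\delta|$. Take $\delta_1<\dots<\delta_{2n}$ in $D$. The function
\[
\sum_{k=1}^{2n}(-1)^ke_{\delta_k}=\sum_{j=1}^n\bigl(e_{\delta_{2j}}-e_{\delta_{2j-1}}\bigr)
\]
is the indicator of the disjoint union $\bigcup_{j\le n}(\delta_{2j-1},\delta_{2j}]$, so it has norm $1$. Hence
\[
\|T\|\ \ge\ \Bigl\|\sum_{k=1}^{2n}(-1)^kx_{\delta_k}\Bigr\|\ \ge\ \frac{2n}{2M}=\frac nM
\]
for every $n$, a contradiction. The last sentence of the theorem follows from (B2) and (X2).
\end{proof}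

\begin{remark}\label{rem:chain}
The same argument shows that a tightly $\sigma$-filtered Boolean algebra has no strictly increasing sequence $(b_\xi)_{\xi<\omega_2}$. Dropping the first term, assume $b_0\ne0$. For $\gamma<\omega_2$ the clopen sets $b_\gamma$ and $b_\gamma\wedge\neg b_\xi$, $\xi<\gamma$, are nonempty and linearly ordered by inclusion, so they have a common point by compactness; let $\theta_\gamma$ be the evaluation at it. Theorem~\ref{thm:stair} applies to $x_\xi=1_{b_\xi}$ with $M=1$, $u=0$, $v=1$, and bounds the norm of an alternating sum of $2n$ terms below by $n$, while that sum is an indicator function.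
\end{remark}

\section{Embeddings into $\mathfrak B$ and $\mathfrak X$}\label{sec:embed}

The positive results come from iterating (B3) and (X3) along a filtration.

\begin{lemma}\label{lem:embed}
If a Boolean algebra $A$ has a tight $\sigma$-filtration $\{A_\alpha:\alpha\le\lambda\}$ with $|A_\alpha|<\mathfrak c$ for all $\alpha<\lambda$, then $A$ embeds in $\mathfrak B$. If a Banach space $E$ has a tight $\sigma$-filtration $\{E_\alpha:\alpha\le\lambda\}$ with $\operatorname{dens}E_\alpha<\mathfrak c$ for all $\alpha<\lambda$, then $E$ embeds isometrically in $\mathfrak X$.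
\end{lemma}

\begin{proof}
Define embeddings $k_\alpha:A_\alpha\to\mathfrak B$, each extending the previous ones. Let $k_0$ send $0,1$ to $0,1$; obtain $k_{\alpha+1}$ from (B3) applied to $k_\alpha$ and the posex inclusion $A_\alpha\subseteq A_{\alpha+1}$; and take unions at limits. Then $k_\lambda$ embeds $A$. In the Banach case start from $k_0=0$, use (X3) at successors, and at limits extend the union of the previous isometries by continuity to the closure of its domain.
\end{proof}

\subsection{Intervals shorter than $\omega_2$}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]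
An isometric copy is an isomorphic copy. If $\alpha\ge\omega_2$, then $[0,\omega_2]$ is clopen in $[0,\alpha]$, and extending functions by $0$ embeds $C[0,\omega_2]$ isometrically in $C[0,\alpha]$; so Theorem~\ref{thm:main} excludes isomorphic copies of $C[0,\alpha]$ in $C(\mathfrak K)$ and in $\mathfrak X$. It remains to find isometric copies for $\alpha<\omega_2$.

Let $A$ be the algebra of clopen subsets of $[0,\alpha]$. The intervals $[0,\gamma]$ and $(\beta,\gamma]$ are clopen and form a base. A clopen set is compact, hence a finite union of such intervals, so $|A|\le|\alpha|+\omega\le\omega_1$. By Example~\ref{ex:simple}(iii) and Lemma~\ref{lem:embed}, which applies because $\omega<\mathfrak c$, there is an embedding $k:A\to\mathfrak B$. Being compact Hausdorff with a base of clopen sets, $[0,\alpha]$ is the Stone space of $A$, so $\mathcal U\mapsto k^{-1}(\mathcal U)$ defines a map $\kappa:\mathfrak K\to[0,\alpha]$ with $\kappa^{-1}(a)=k(a)$ for $a\in A$. This map is continuous. Its range is compact and meets every nonempty clopen set $a$, because $k(a)\ne0$; hence $\kappa$ is onto, and $f\mapsto f\circ\kappa$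 embeds $C[0,\alpha]$ isometrically in $C(\mathfrak K)$.

The rational combinations of the indicators $1_a$, $a\in A$, are dense in $C[0,\alpha]$, so $\operatorname{dens}C[0,\alpha]\le\omega_1$. Example~\ref{ex:simple}(iii) and Lemma~\ref{lem:embed} embed $C[0,\alpha]$ isometrically in $\mathfrak X$.
\end{proof}

\subsection{The space $c_0(\omega_2)$}

For $c_0(\omega_2)$ in $C(\mathfrak K)$ we need $\omega_2$ pairwise disjoint nonzero elements of $\mathfrak B$. Adding a new atom disjoint from uncountably many old atoms is a posex step only if one countable algebra separates the new atom from every old one, as \eqref{eq:sep} demands. The clopen algebra of the Cantor set $2^\omega$ separates $\mathfrak c$ many points, so we attach the atoms to distinct points of $2^\omega$.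

\begin{proof}[Proof of Theorem~\ref{thm:czero}]
Since $\mathfrak c\ge\omega_2$, there are distinct points $z_\beta\in2^\omega$, $\beta<\omega_2$. Let $\Omega=2^\omega\sqcup\{w_\beta:\beta<\omega_2\}$, where the $w_\beta$ are new points, and let $\phi:\Omega\to2^\omega$ be the identity on $2^\omega$ with $\phi(w_\beta)=z_\beta$. For clopen $c\subseteq2^\omega$ put $\hat c=\phi^{-1}(c)$; the map $c\mapsto\hat c$ preserves the Boolean operations. For $W\subseteq\{w_\beta:\beta<\omega_2\}$ let
\[
A(W)=\{\hat c\,\triangle\,F:\ c\subseteq2^\omega\text{ clopen},\ F\subseteq W\text{ finite}\}.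
\]
This is a subalgebra of $\mathcal P(\Omega)$: the complement of $\hat c\,\triangle\,F$ is $\widehat{2^\omega\setminus c}\,\triangle\,F$, and $(\hat c\,\triangle\,F)\cap(\hat d\,\triangle\,G)$ differs from $\widehat{c\cap d}$ only at points of $F\cup G$. An element $a=\hat c\,\triangle\,F$ determines $c=a\cap2^\omega$ and then $F=a\,\triangle\,\hat c$. Put $A_\alpha=A(\{w_\beta:\beta<\alpha\})$ for $\alpha\le\omega_2$. The chain is increasing and continuous at limits, and $A_0=\{\hat c:c\text{ clopen}\}$ is countable, so $\{\emptyset,\Omega\}\subseteq A_0$ is posex by Example~\ref{ex:simple}(ii).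

\emph{Each extension $A_\alpha\subseteq A_{\alpha+1}$ is posex.} Let $S=A(\{w_\alpha\})$, a countable subalgebra of $A_{\alpha+1}$. An element of $S\cap A_\alpha$ has its finite part $F$ inside $\{w_\alpha\}\cap\{w_\beta:\beta<\alpha\}=\emptyset$, so $S\cap A_\alpha=A_0$. An element $\hat c\,\triangle\,F$ of $A_{\alpha+1}$ is the symmetric difference of $\hat c\,\triangle\,(F\setminus\{w_\alpha\})\in A_\alpha$ and $F\cap\{w_\alpha\}\in S$, so $S\cup A_\alpha$ generates $A_{\alpha+1}$. For \eqref{eq:sep}, let $a=\hat c\,\triangle\,F\in A_\alpha$ and $s=\hat d\,\triangle\,G\in S$ be disjoint. Put $F'=\phi(a\setminus\hat c)$ and $G'=\phi(s\setminus\hat d)$. Then $F'$ is a finite subset of $\{z_\beta:\beta<\alpha\}$, $G'\subseteq\{z_\alpha\}$, $\phi(a)\subseteq c\cup F'$ and $\phi(s)\subseteq d\cup G'$. The closed sets $c\cup F'$ and $d\cup G'$ are disjoint, by the following four checks.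
\begin{itemize}
\item $c\cap d=a\cap s\cap2^\omega=\emptyset$.
\item If $z_\beta\in F'$, then $w_\beta\in a$, so $w_\beta\notin s$. As $\beta\ne\alpha$, the sets $s$ and $\hat d$ agree at $w_\beta$, so $z_\beta\notin d$.
\item If $z_\alpha\in G'$, then $w_\alpha\in s$, so $w_\alpha\notin a$. As $w_\alpha\notin F$, the sets $a$ and $\hat c$ agree at $w_\alpha$, so $z_\alpha\notin c$.
\item $F'\cap G'=\emptyset$ because $z_\alpha\ne z_\beta$ for $\beta<\alpha$.
\end{itemize}
Disjoint closed subsets of $2^\omega$ are separated by a clopen set, so there is a clopen $e\supseteq c\cup F'$ disjoint from $d\cup G'$. Then $r=\hat e\in A_0$ satisfies $a\subseteq r$ and $s\cap r=\emptyset$.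

Thus $\{\emptyset,\Omega\}\subseteq A_0\subseteq A_1\subseteq\cdots$ is, after renumbering the finite stages, a tight $\sigma$-filtration of $A_{\omega_2}$, and $|A_\alpha|\le\omega_1<\mathfrak c$ for $\alpha<\omega_2$; this is the second use of $\mathfrak c\ge\omega_2$. Lemma~\ref{lem:embed} gives an embedding $k:A_{\omega_2}\to\mathfrak B$. The elements $b_\beta=k(\{w_\beta\})$ are nonzero and pairwise disjoint, so $\|\sum_\beta c_\beta1_{b_\beta}\|=\max_\beta|c_\beta|$ for finite sums, and the closed span of the $1_{b_\beta}$ in $C(\mathfrak K)$ is isometric to $c_0(\omega_2)$.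

Suppose now that $T:c_0(\omega_2)\to\mathfrak X$ is an isomorphic embedding, and let $x_\xi$ be the image of the $\xi$-th unit vector. Distinct unit vectors of $c_0(\omega_2)$ are at distance $1$, so the $x_\xi$ are $\varepsilon$-separated with $\varepsilon=1/\|T^{-1}\|$. Take $D$ from Theorem~\ref{thm:sep} and distinct $\delta_1,\dots,\delta_n\in D$. A sum of $n$ distinct unit vectors of $c_0(\omega_2)$ has norm $1$, so $\|T\|\ge\|x_{\delta_1}+\dots+x_{\delta_n}\|\ge n\varepsilon/2$ for every $n$, a contradiction. Finally, an isomorphic copy of $C(\mathfrak K)$ in $\mathfrak X$ would contain a copy of $c_0(\omega_2)$.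
\end{proof}

\begin{remark}\label{rem:compare}
The indicators of the isolated points $\xi+1$ span $c_0(\omega_2)$ isometrically in $C[0,\omega_2]$. So $\mathfrak X$ omits $C[0,\omega_2]$ already because it omits $c_0(\omega_2)$. When $\mathfrak c\ge\omega_2$ this obstruction is absent from $C(\mathfrak K)$, where the order of $[0,\omega_2]$ enters the proof through the staircase of Theorem~\ref{thm:stair}.
\end{remark}

\begin{thebibliography}{1}
\bibitem{AB} Antonio Avil\'es and Christina Brech, \emph{A Boolean algebra and a Banach space obtained by push-out iteration}, arXiv:1012.5051 (2010).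
\end{thebibliography}
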